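\title{The real line does not embed into the constructibility degrees}

\begin{abstract}
We prove in $\mathsf{ZF}$ that there is no strictly increasing map from $(\mathbb R,\le)$ into the constructibility degrees of reals. Hence $(\mathcal P(\omega),\subseteq)$ does not embed into these degrees as a partial order, as a join-semilattice, or as a lattice. The main step shows that if $W$ is an inner model of $\mathsf{ZFC}+\mathsf{CH}$ and $\mathbb R$ has a strictly increasing map into a quasi-order that lies in $W$ and has size at most $\aleph_1$ there, then $W$ contains every subset of $\omega$. In contrast, in a Cohen extension of $\mathrm L$ the lattice $\mathcal P(\omega)\cap\mathrm L$ has size continuum and embeds as a lattice.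
\end{abstract}

\section{Introduction}

For $x,y\subseteq\omega$ write $x\le_c y$ if $x\in\mathrm L[y]$, where $\mathrm L[y]$ is the constructible universe relative to $y$, and write $x\equiv_c y$ if $x\le_c y$ and $y\le_c x$. The $\equiv_c$-classes are the \emph{constructibility degrees}. They form a set $\mathcal D_c$, partially ordered by the relation induced by $\le_c$. Since $\mathrm L[y]$ is the smallest model of set theory that contains $y$ and all ordinals, $x\le_c y$ says that $x$ cannot be left out of such a model once $y$ is in it. The order $\mathcal D_c$ is a join-semilattice: the join of the degrees of $x$ and $y$ is the degree of $x\oplus y=\{2n:n\in x\}\cup\{2n+1:n\in y\}$.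

An \emph{order-embedding} of $(\mathcal P(\omega),\subseteq)$ into $\mathcal D_c$ is an injective map $f$ with $a\subseteq b\iff f(a)\le_c f(b)$. It is an embedding \emph{as a join-semilattice} if $f(a\cup b)$ is always the join of $f(a)$ and $f(b)$, and \emph{as a lattice} if moreover $f(a\cap b)$ is always their greatest lower bound in $\mathcal D_c$. It is known, and provable in $\mathsf{ZF}$, that no order-embedding of $\mathcal P(\omega)$ into $\mathcal D_c$ has an ideal as its range. The following question is posed in \cite{Notaro}.

\begin{quote}
Is it consistent with $\mathsf{ZFC}$ that $(\mathcal P(\omega),\subseteq)$ embeds into $(\mathcal D_c,\le_c)$ as a lattice? As a join-semilattice? As a partial order?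
\end{quote}

The question asks for consistency because in $\mathrm L$ there is only one degree. Counting does not settle it. For the Turing degrees it would: each of them has countably many predecessors, while an embedding $f$ places continuum many degrees below $f(\omega)$. But $\mathrm L[y]$ satisfies $\mathsf{CH}$, so a constructibility degree may have $\aleph_1$ predecessors, and the same count only shows that an embedding implies $\mathsf{CH}$. There is also a natural candidate. Add a Cohen-generic array $c\in2^{\omega\times\omega}$ to $\mathrm L$ and send $a$ to the degree of the columns of $c$ indexed by $a$. On $\mathcal P(\omega)\cap\mathrm L$, which has size continuum in $\mathrm L[c]$, this is a lattice embedding (Proposition~\ref{prop:cohen}). One might guess that a more careful construction handles the new subsets of $\omega$ as well. This guess is wrong.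

Let $(P,\le)$ be a partial order and let $(B,\sqsubseteq)$ be a quasi-order, that is, a reflexive and transitive relation. A map $g\colon P\to B$ is \emph{strictly increasing} if $p<p'$ implies $g(p)\sqsubseteq g(p')$ and $g(p')\not\sqsubseteq g(p)$. Every order-embedding is strictly increasing.

\begin{theorem}[$\mathsf{ZF}$]\label{thm:power}
There is no map $f\colon\mathcal P(\omega)\to\mathcal D_c$ such that $a\subsetneq b$ implies $f(a)<_cf(b)$. Hence $(\mathcal P(\omega),\subseteq)$ does not embed into $(\mathcal D_c,\le_c)$ as a partial order, as a join-semilattice, or as a lattice, and none of the three kinds of embedding is consistent with $\mathsf{ZFC}$.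
\end{theorem}

The obstruction is already present on a single chain of $\mathcal P(\omega)$.

\begin{theorem}[$\mathsf{ZF}$]\label{thm:line}
There is no strictly increasing map $F\colon(\mathbb R,\le)\to(\mathcal D_c,\le_c)$.
\end{theorem}

The reason is that a copy of $\mathbb R$ below the degree of $y$ forces $\mathrm L[y]$ to contain all subsets of $\omega$, so that nothing lies strictly above that degree. This is an instance of a fact about inner models in which degrees play no role.

\begin{theorem}[$\mathsf{ZF}$]\label{thm:key}
Let $W$ be an inner model of $\mathsf{ZFC}+\mathsf{CH}$ and let $(B,\sqsubseteq)\in W$ be a quasi-order with $W\models|B|\le\aleph_1$. If there is a strictly increasing map $g\colon\mathbb R\to B$, then $\mathcal P(\omega)\subseteq W$.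
\end{theorem}

The map $g$ lives in the universe $V$ and is not assumed to lie in $W$; only its values do. Section~\ref{sec:reduce} derives Theorems~\ref{thm:power} and~\ref{thm:line} from Theorem~\ref{thm:key}. Section~\ref{sec:chain} replaces $B$ by a chain of subsets of $\omega$, and Section~\ref{sec:code} codes an arbitrary $a\subseteq\omega$ by two members of that chain. Sections~\ref{sec:perfect} and~\ref{sec:cohen} give consequences and limits of the results.

\section{Inner models and the reduction to Theorem~\ref{thm:key}}\label{sec:reduce}

We work in $\mathsf{ZF}$ until Section~\ref{sec:cohen}. A natural number $\nu$ is the set $\{0,\dots,\nu-1\}$, so $A\cap\nu$ is the part of $A\subseteq\omega$ below $\nu$. ``Countable'' and $\omega_1$ refer to $V$ unless $W$ is named.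

An \emph{inner model} is a transitive class $W$ that contains all ordinals and satisfies $\mathsf{ZF}$; a superscript $W$ marks a notion computed in $W$. We use the following standard facts, all provable in $\mathsf{ZF}$. Let $y\subseteq\omega$.
\begin{enumerate}
\item[(L1)] $\mathrm L[y]$ is the smallest inner model containing $y$. So $x\le_cy$ if and only if $\mathrm L[x]\subseteq\mathrm L[y]$.
\item[(L2)] $\mathrm L[y]\models\mathsf{ZFC}+\mathsf{GCH}$.
\item[(L3)] If $W$ is an inner model and $y\in W$, then $\mathrm L[y]^W=\mathrm L[y]$.
\item[(L4)] If $W$ is an inner model, then a subset of $\omega$, or an $\omega$-sequence of such sets, that is defined from parameters in $W$ by quantifying over $\omega$ and by recursion on $\omega$ belongs to $W$, because $W$ carries out the same definition with the same result.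
\end{enumerate}

\begin{proof}[Proof of Theorem~\ref{thm:line} from Theorem~\ref{thm:key}]
Let $F$ be strictly increasing, pick $y\in F(0)$, and let $W=\mathrm L[y]$, an inner model of $\mathsf{ZFC}+\mathsf{CH}$ by (L2). Let $B=\mathcal D_c^W$ with the order $\le_c^W$. It lies in $W$, and $W\models|B|\le\aleph_1$ because $B$ is a quotient of $\mathcal P(\omega)^W$ and $W$ satisfies choice and $\mathsf{CH}$. For $u,v\in\mathcal P(\omega)\cap W$, (L3) shows that $u\le_c^Wv$ if and only if $u\le_cv$. Also every $u\equiv_cv$ lies in $\mathrm L[v]\subseteq W$, so the degree of $v$ is the same set in $W$ and in $V$. Thus $B$ is the set of degrees $\le_cF(0)$ with the order $\le_c$, and $F$ restricts to a strictly increasing map from $(-\infty,0)\cong\mathbb R$ to $B$. By Theorem~\ref{thm:key}, $\mathcal P(\omega)\subseteq\mathrm L[y]$. Then $F(1)\le_cF(0)$, which contradicts $F(0)<_cF(1)$.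
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:power} from Theorem~\ref{thm:line}]
Fix a bijection $e\colon\mathbb Q\to\omega$ and let
\begin{equation}\label{eq:cut}
x_r=\{e(q):q\in\mathbb Q,\ q<r\}\qquad(r\in\mathbb R).
\end{equation}
If $r<r'$, then $x_r\subseteq x_{r'}$, and $e(q)\in x_{r'}\setminus x_r$ for any rational $q\in[r,r')$. So for $f$ as in the theorem, $r\mapsto f(x_r)$ is strictly increasing, contrary to Theorem~\ref{thm:line}. Embeddings of all three kinds are order-embeddings, and these satisfy the hypothesis on $f$.
\end{proof}

\section{From a quasi-order to a chain of subsets of $\omega$}\label{sec:chain}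

Fix $W$, $(B,\sqsubseteq)$ and $g$ as in Theorem~\ref{thm:key}. A countable subset of $W$, such as $\{g(q):q\in\mathbb Q\}$, need not be an element of $W$. What the cardinality hypotheses give is a covering property: such a set is contained in a set that $W$ can enumerate.

\begin{lemma}\label{lem:cover}
Let $E\in W$ with $W\models|E|\le\aleph_1$. Every nonempty countable set $C\subseteq E$ is contained in the range of a sequence $\omega\to E$ that belongs to $W$. This applies to $E=B$ and to $E=\mathcal P(\omega)\cap W$.
\end{lemma}

\begin{proof}
First, $\omega_1^W=\omega_1$. Ordinals countable in $W$ are countable, so $\omega_1^W\le\omega_1$. The map $g$ is injective, since $g(r)=g(r')$ with $r<r'$ would give $g(r')\sqsubseteq g(r)$ by reflexivity. Composing $g$ with an injection $B\to\omega_1^W$ from $W$ injects $\mathbb R$ into $\omega_1^W$. As $\mathbb R$ is uncountable, so is $\omega_1^W$, and equality follows.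

Let $h\in W$ be an injection $E\to\omega_1$, let $C=\{c_n:n<\omega\}$ and $\alpha_n=h(c_n)+1$. We need $\delta=\sup_n\alpha_n<\omega_1$. Without choice in $V$ this requires an argument, and choice in $W$ supplies it: since $\omega_1^W=\omega_1$, there is in $W$ a sequence $\langle e_\alpha:0<\alpha<\omega_1\rangle$ of surjections $e_\alpha\colon\omega\to\alpha$. Then $\delta=\bigcup_n\alpha_n$ is the range of $(n,m)\mapsto e_{\alpha_n}(m)$, so $\delta<\omega_1=\omega_1^W$, and $\delta$ is countable in $W$. The set $h^{-1}[\delta]$ lies in $W$, contains $C$, and is countable in $W$. So it is the range of a sequence $\omega\to E$ in $W$.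

The set $B$ satisfies the hypothesis by assumption, and $\mathcal P(\omega)\cap W$ satisfies it by $\mathsf{CH}$ in $W$.
\end{proof}

Elements of $B$ have no finite approximations, and we shall need them. We therefore replace $g(r)$ by its position relative to a countable list of elements of $B$, in the way a real number is replaced by its cut in \eqref{eq:cut}. The list must lie in $W$, so that the positions do, and it must include all $g(q)$, so that the positions separate the points of $\mathbb R$.

\begin{lemma}\label{lem:trace}
There is a map $r\mapsto S_r$ from $\mathbb R$ to $\mathcal P(\omega)\cap W$ such that $r<r'$ implies $S_r\subsetneq S_{r'}$.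
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:cover} fix a sequence $\langle u_i:i<\omega\rangle\in W$ in $B$ whose range contains $g(q)$ for all $q\in\mathbb Q$. Put $S_r=\{i<\omega:u_i\sqsubseteq g(r)\}$. The parameters $g(r)$, $\sqsubseteq$ and $\langle u_i\rangle$ lie in $W$, so $S_r\in W$. Let $r<r'$. If $i\in S_r$, then $u_i\sqsubseteq g(r)\sqsubseteq g(r')$, so $i\in S_{r'}$. For strictness take a rational $q\in(r,r']$ and $i$ with $u_i=g(q)$. Then $u_i\sqsubseteq g(r')$ and $u_i\not\sqsubseteq g(r)$, so $i\in S_{r'}\setminus S_r$.
\end{proof}

\section{Coding a set by two members of the chain}\label{sec:code}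

By Lemmas~\ref{lem:cover} and~\ref{lem:trace}, Theorem~\ref{thm:key} follows from the next proposition.

\begin{proposition}\label{prop:code}
Let $W$ be an inner model such that every countable subset of $\mathcal P(\omega)\cap W$ is contained in the range of an $\omega$-sequence of subsets of $\omega$ that belongs to $W$. Let $r\mapsto S_r$ be a map from $\mathbb R$ to $\mathcal P(\omega)\cap W$ such that $r<r'$ implies $S_r\subsetneq S_{r'}$. Then $\mathcal P(\omega)\subseteq W$.
\end{proposition}

There is an easy case. Suppose that the sequence $\langle S_q:q\in\mathbb Q\rangle$ itself lies in $W$. Given $a\subseteq\omega$, let $r=\sum_{k\in a}3^{-k}$. Then $\{q\in\mathbb Q:q\le r\}=\{q:S_q\subseteq S_r\}\in W$, and this cut determines $a$ by recursion: $k\in a$ if and only if $\sum_{j\in a,\,j<k}3^{-j}+3^{-k}\le r$, because $\sum_{j>k}3^{-j}<3^{-k}$. So $a\in W$. In general $W$ has only a list $\langle Q_m\rangle$ in which the sets $S_q$ occur among other sets, and it cannot tell which entries belong to the chain. The proof has to supply $W$ with a sequence of genuine members of the chain.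

\subsection{Thresholds and the lookup function}

For $i<\omega$ the set $\{r:i\in S_r\}$ is closed upward. Let $p_i\in[-\infty,\infty]$ be its infimum, the \emph{threshold} of $i$. Then $i\in S_r$ for $r>p_i$ and $i\notin S_r$ for $r<p_i$. At $r=p_i$ we have no information, so we work with points that are not thresholds. Pick $t\in\mathbb R$ outside the countable set $\{p_i-q:p_i\in\mathbb R,\ q\in\mathbb Q\}$ and let $D=t+\mathbb Q$. This is a countable dense subset of $\mathbb R$ that contains no threshold.

\begin{lemma}\label{lem:local}
For $d\in D$ and $M<\omega$ there is an open interval $J\ni d$ with $S_r\cap M=S_d\cap M$ for all $r\in J$.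
\end{lemma}

\begin{proof}
Take $J\ni d$ disjoint from the finite set $\{p_i:i<M\}$. For $i<M$, every $r\in J$ lies on the same side of $p_i$ as $d$.
\end{proof}

By the covering hypothesis fix a sequence $\langle Q_m:m<\omega\rangle\in W$ of subsets of $\omega$ in which every $S_d$ with $d\in D$ occurs. For $A\subseteq\omega$ and $\nu<\omega$ let $\mathrm{Dec}(A,\nu)=Q_m$ for the least $m$ with $Q_m\cap\nu=A\cap\nu$, and $\mathrm{Dec}(A,\nu)=\emptyset$ if there is no such $m$. So $\mathrm{Dec}$ looks up the first entry that matches $A$ below $\nu$. For $d\in D$ let $m(d)$ be least with $Q_{m(d)}=S_d$. The finitely many earlier entries differ from $S_d$, so there is a least $\beta(d)<\omega$ with $Q_m\cap\beta(d)\ne S_d\cap\beta(d)$ for all $m<m(d)$. Then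
\begin{equation}\label{eq:dec}
\nu\ge\beta(d)\ \text{ and }\ A\cap\nu=S_d\cap\nu\quad\Longrightarrow\quad\mathrm{Dec}(A,\nu)=S_d,
\end{equation}
because the entries before $m(d)$ differ from $S_d$, hence from $A$, below $\nu$, while $Q_{m(d)}$ matches. The function $\mathrm{Dec}$ is available in $W$. The function $\beta$ on $D$ need not be, and we have no upper bound for it.

\subsection{Why one point does not suffice and two do}

The plan is to choose points $d_k\in D$ whose moves to the right or left spell out $a$, and to let $W$ recover the sets $S_{d_k}$ one after another; inclusions between them reveal the moves. The first attempt uses one sequence converging to a point $r$, with $A=S_r\in W$ as the code. From $S_{d_k}$ and $A$ the model $W$ can compute the number $\nu=\min(S_{d_k}\mathbin{\triangle}A)$, and we can arrange that $A$ agrees with $S_{d_{k+1}}$ below $\nu+1$. To apply \eqref{eq:dec} we need $\nu+1\ge\beta(d_{k+1})$. But $\nu=\min(S_{d_k}\mathbin{\triangle}S_{d_{k+1}})$ and $\beta(d_{k+1})$ are both fixed by the choice of $d_{k+1}$: moving $d_{k+1}$ closer to $d_k$ raises $\nu$ but changes $\beta(d_{k+1})$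 in an unknown way.

Two interleaved sequences break this circle. The points $d_0,d_2,\dots$ lead to $r_0$, and $d_1,d_3,\dots$ lead to $r_1$. When $d_{k+2}$ is chosen, $d_{k+1}$ is already fixed, so $d_{k+2}$ can be taken so close to $d_k$ that $\nu_k=\min(S_{d_k}\mathbin{\triangle}S_{d_{k+2}})\ge\beta(d_{k+1})$. Each sequence carries the numbers needed to decode the other. With $A_0=S_{r_0}$ and $A_1=S_{r_1}$, the decoding runs
\[
S_{d_0}\xrightarrow{\ A_0\ }\nu_0\xrightarrow{\ A_1\ }S_{d_1}\xrightarrow{\ A_1\ }\nu_1\xrightarrow{\ A_0\ }S_{d_2}\xrightarrow{\ A_0\ }\nu_2\xrightarrow{\ A_1\ }S_{d_3}\longrightarrow\cdots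
\]

\begin{example}\label{ex:dyadic}
Work on $(0,1)\cong\mathbb R$. List the dyadic rationals by denominator and then by size,
\[
p_0=\tfrac12,\quad p_1=\tfrac14,\quad p_2=\tfrac34,\quad p_3=\tfrac18,\quad p_4=\tfrac38,\quad p_5=\tfrac58,\quad p_6=\tfrac78,\quad\dots,
\]
so that $p_{2^j-1+i}=(2i+1)/2^{j+1}$ for $0\le i<2^j$. Let $S_r=\{i:p_i<r\}$, and let the non-dyadic rationals play the role of $D$. Then
\[
S_{1/3}\cap6=\{1,3\},\qquad S_{2/5}\cap6=\{1,3,4\},\qquad S_{2/3}\cap6=\{0,1,3,4,5\}.
\]
Suppose that the list begins $Q_0=\omega$, $Q_1=S_{2/3}$, $Q_2=S_{1/3}$, $Q_3=\{1,3,4,5\}$, $Q_4=S_{2/5}$. Then $\beta(2/3)=3$, since $Q_0$ first differs from $S_{2/3}$ at $2$. And $\beta(2/5)=6$, since $Q_0,\dots,Q_3$ first differ from $S_{2/5}$ at $0,0,4,5$.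

With one sequence, a move from $1/3$ to $2/5$ gives $\nu=4$ and $A\cap5=\{1,3,4\}$, and the lookup $\mathrm{Dec}(A,5)$ returns the wrong entry $Q_3$.

With two sequences, let $d_0=1/3$, $d_1=2/3$, and code $0\in a$, $1\notin a$. We need $d_2>d_0$ with $\nu_0\ge\beta(d_1)=3$, so no $p_0,p_1,p_2$ may separate $d_2$ from $d_0$; that is, $d_2<1/2$. Take $d_2=2/5$. Then $\nu_0=4$, and we keep all later even points in $(3/8,1/2)$, where $S_r\cap5=\{1,3,4\}$. Next we need $d_3<d_1$ with $\nu_1\ge\beta(d_2)=6$, so $d_3>p_5=5/8$. Take $d_3=16/25$. The first threshold between $16/25$ and $2/3$ is $21/32=p_{25}$, so $\nu_1=25$, and we keep all later odd points in $(5/8,21/32)$, which contains none of $p_0,\dots,p_{25}$. Finally $d_4$ will be so close to $2/5$ that $\nu_2\ge25$, and then $A_0\cap25=S_{2/5}\cap25$.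

Now decode. From $S_{1/3}$ and $A_0\cap5=\{1,3,4\}$ we read $\nu_0=4$. Since $A_1\cap4=\{0,1,3\}$, we get $\mathrm{Dec}(A_1,4)=Q_1=S_{2/3}$. This set first differs from $A_1$ at $25$, and $\mathrm{Dec}(A_0,25)=Q_4=S_{2/5}$ by \eqref{eq:dec}. From $S_{1/3}\subseteq S_{2/5}$ we read $0\in a$.
\end{example}

\subsection{Proof of Proposition~\ref{prop:code}}

Let $a\subseteq\omega$. We construct points $d_k\in D$, bounded open intervals $J_k\ni d_k$ and numbers $\nu_k<\omega$, with $\nu_{-1}=0$, such that for all $k<\omega$:
\begin{enumerate}
\item[(1)] $\overline{J_{k+2}}\subseteq J_k$;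
\item[(2)] $d_{k+2}>d_k$ if $k\in a$, and $d_{k+2}<d_k$ if $k\notin a$;
\item[(3)] $\nu_k=\min(S_{d_k}\mathbin{\triangle}S_{d_{k+2}})\ge\max(\beta(d_{k+1}),\nu_{k-1})$;
\item[(4)] $S_r\cap(\nu_k+1)=S_{d_{k+2}}\cap(\nu_k+1)$ for all $r\in J_{k+2}$.
\end{enumerate}
Condition (2) stores $a$, and (1) and (4) preserve $\nu_k$ in the limit. Condition (3) places $\nu_k$ between $\beta(d_{k+1})$ and $\nu_{k+1}$: it is large enough to single out $S_{d_{k+1}}$ in the list, and small enough that the limit set still agrees with $S_{d_{k+1}}$ below it.

Start with any $d_0,d_1\in D$ and bounded open intervals $J_0\ni d_0$, $J_1\ni d_1$. Suppose that $d_j,J_j$ are given for $j\le k+1$ and $\nu_j$ for $j\le k-1$. Let $M=\max(\beta(d_{k+1}),\nu_{k-1})$. By Lemma~\ref{lem:local} there is an open interval $J$ with $d_k\in J\subseteq J_k$ on which $S_r\cap M=S_{d_k}\cap M$. By density choose $d_{k+2}\in D\cap J$ on the side of $d_k$ required by (2). Since $d_{k+2}\ne d_k$, strict monotonicity gives $S_{d_{k+2}}\ne S_{d_k}$, so $\nu_k$ is defined, and $\nu_k\ge M$ by the choice of $J$. Lemma~\ref{lem:local} applied to $d_{k+2}$ and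 $\nu_k+1$ gives an interval around $d_{k+2}$ satisfying (4); shrink it so that its closure lies in the open set $J_k\ni d_{k+2}$, and call it $J_{k+2}$. No choice principle is needed: take each point first in a fixed enumeration of $D$, and each $J_{k+2}$ first in a fixed enumeration of the intervals with rational endpoints.

By (1), the closures $\overline{J_0}\supseteq\overline{J_2}\supseteq\cdots$ are nested nonempty compact intervals, so they have a common point $r_0$, and by (1) again $r_0\in J_k$ for all even $k$. The same argument for $J_1,J_3,\dots$ gives $r_1\in J_k$ for all odd $k$. For $k<\omega$ let $A_k=S_{r_0}$ if $k$ is even and $A_k=S_{r_1}$ if $k$ is odd. The sequence $\langle A_k\rangle$ alternates between two elements of $W$, so it lies in $W$. The points $r_0,r_1$ may be thresholds; this does no harm, since (4) holds for all points of the intervals. We claim that for all $k$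
\begin{align}
\min(S_{d_k}\mathbin{\triangle}A_k)&=\nu_k,\label{eq:first}\\
\mathrm{Dec}(A_{k+1},\nu_k)&=S_{d_{k+1}}.\label{eq:second}
\end{align}
For \eqref{eq:first}, $A_k=S_r$ for some $r\in J_{k+2}$, so $A_k$ and $S_{d_{k+2}}$ agree below $\nu_k+1$ by (4). By (3), $S_{d_{k+2}}$ and $S_{d_k}$ agree below $\nu_k$ and differ at $\nu_k$. So the same holds for $A_k$ and $S_{d_k}$. For \eqref{eq:second}, \eqref{eq:first} for $k+1$ shows that $A_{k+1}$ and $S_{d_{k+1}}$ agree below $\nu_{k+1}$, and $\nu_{k+1}\ge\nu_k\ge\beta(d_{k+1})$ by (3). Apply \eqref{eq:dec} with $\nu=\nu_k$.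

Define, with the convention $\min\emptyset=0$,
\[
X_0=S_{d_0},\qquad X_{k+1}=\mathrm{Dec}\bigl(A_{k+1},\min(X_k\mathbin{\triangle}A_k)\bigr).
\]
The parameters $S_{d_0}$, $\langle A_k\rangle$ and $\langle Q_m\rangle$ lie in $W$, so $\langle X_k:k<\omega\rangle\in W$ by (L4). By induction $X_k=S_{d_k}$: if this holds for $k$, then \eqref{eq:first} and \eqref{eq:second} give $X_{k+1}=\mathrm{Dec}(A_{k+1},\nu_k)=S_{d_{k+1}}$. By (2) and strict monotonicity, $k\in a$ if and only if $S_{d_k}\subseteq S_{d_{k+2}}$. Hence $a=\{k:X_k\subseteq X_{k+2}\}\in W$. This proves Proposition~\ref{prop:code}, and with it Theorems~\ref{thm:key}, \ref{thm:line} and~\ref{thm:power}. \qed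

\begin{remark}
The bound on $|B|^W$ gives $\omega_1^W=\omega_1$ and the list $\langle u_i\rangle$; $\mathsf{CH}$ in $W$ gives the list $\langle Q_m\rangle$. The completeness of $\mathbb R$ gives the points $r_0,r_1$. Remark~\ref{rem:fail} shows that Theorem~\ref{thm:key} fails if $\mathbb R$ is replaced by a dense suborder of the same size, or if $g$ is only injective.
\end{remark}

\section{Perfect sets and a converse}\label{sec:perfect}

A set $K\subseteq\mathbb R$ is \emph{perfect} if it is closed and has no isolated points.

\begin{corollary}[$\mathsf{ZF}$]\label{cor:perfect}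
No partial order containing a copy of $(\mathbb R,\le)$ has a strictly increasing map into $\mathcal D_c$. In particular, if $X\subseteq\mathbb R$ and $(X,\le)$ has a strictly increasing map into $\mathcal D_c$, then $X$ has no nonempty perfect subset.
\end{corollary}

\begin{proof}
The first statement follows from Theorem~\ref{thm:line} by restricting to the copy. For the second we show that a nonempty perfect set $K$ contains a copy of $\mathbb R$. We build closed intervals $I_s$ ($s\in2^{<\omega}$) with rational endpoints, of length at most $2^{-|s|}$, whose interiors meet $K$. Given $I_s$, its interior contains two points of $K$, since $K$ has no isolated point. So there are disjoint $I_{s0},I_{s1}\subseteq I_s$ of the required kind with $I_{s0}$ to the left of $I_{s1}$; take the first such pair in a fixed enumeration. For $x\in2^\omega$ the unique point of $\bigcap_nI_{x\upharpoonright n}$ is a limit of points of $K$, so it lies in $K$. If $x<_{\mathrm{lex}}x'$ first differ after the common part $s$, their points lie in $I_{s0}$ and $I_{s1}$. So $(2^\omega,<_{\mathrm{lex}})$ embeds into $K$. Finally, send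 $r\in(0,1)\cong\mathbb R$ to its binary expansion not ending in $111\dots$. As $x\le_{\mathrm{lex}}x'$ implies $\sum_nx(n)2^{-n-1}\le\sum_nx'(n)2^{-n-1}$, a larger number has a lexicographically larger expansion.
\end{proof}

\begin{corollary}[$\mathsf{ZF}$]\label{cor:converse}
Let $W$ be an inner model of $\mathsf{ZFC}+\mathsf{CH}$. There are a quasi-order $B\in W$ with $W\models|B|\le\aleph_1$ and a strictly increasing map $\mathbb R\to B$ if and only if $\mathcal P(\omega)\subseteq W$.
\end{corollary}

\begin{proof}
One direction is Theorem~\ref{thm:key}. If $\mathcal P(\omega)\subseteq W$, then $\mathbb R=\mathbb R^W$ has size $\aleph_1$ in $W$; take $B=\mathbb R$ and the identity map.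
\end{proof}

\section{The constructible power set in a Cohen extension}\label{sec:cohen}

For $a\in\mathcal P(\omega)\cap\mathrm L$ let $\mathbb P_a\in\mathrm L$ be the poset of finite partial functions $a\times\omega\to2$, ordered by reverse inclusion. A function $c\in2^{\omega\times\omega}$ is \emph{Cohen-generic} over $\mathrm L$ if the filter $\{p\in\mathbb P_\omega:p\subseteq c\}$ meets every dense subset of $\mathbb P_\omega$ that lies in $\mathrm L$. Besides the forcing theorem we use three standard facts about forcing over a model $M$.
\begin{enumerate}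
\item[(F1)] (Product lemma.) $G\times H$ is $\mathbb P\times\mathbb Q$-generic over $M$ if and only if $G$ is $\mathbb P$-generic over $M$ and $H$ is $\mathbb Q$-generic over $M[G]$.
\item[(F2)] If every condition of $\mathbb P$ has two incompatible extensions, then no $\mathbb P$-generic filter over $M$ lies in $M$.
\item[(F3)] Forcing with a countable poset preserves cardinals.
\end{enumerate}

\begin{proposition}\label{prop:cohen}
Let $V=\mathrm L[c]$ with $c\in2^{\omega\times\omega}$ Cohen-generic over $\mathrm L$; such a model is obtained by forcing over $\mathrm L$. Then the lattice $(\mathcal P(\omega)\cap\mathrm L,\subseteq)$, which has cardinality $2^{\aleph_0}$, embeds as a lattice into $(\mathcal D_c,\le_c)$. In particular the dense suborder $\mathbb R\cap\mathrm L$ of $\mathbb R$, of cardinality $2^{\aleph_0}$, embeds into $\mathcal D_c$.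
\end{proposition}

So in Corollary~\ref{cor:perfect} ``no nonempty perfect subset'' cannot be strengthened to ``countable'' or to ``of size less than continuum'', and in Theorem~\ref{thm:power} the algebra $\mathcal P(\omega)$ cannot be replaced by an arbitrary subalgebra of size continuum.

\begin{proof}
Fix a bijection $\pi\colon\omega\times\omega\to\omega$ in $\mathrm L$. For $a\subseteq\omega$ let
\[
c_a=\{\pi(n,m):n\in a,\ c(n,m)=1\},
\]
and for $a\in\mathrm L$ let $f(a)$ be the degree of $c_a$ and $G_a=\{p\in\mathbb P_a:p\subseteq c\}$. When $a\in\mathrm L$, each of $c_a$ and $G_a$ is definable from the other with parameters $a,\pi$, so $\mathrm L[c_a]=\mathrm L[G_a]$. If $a\in\mathrm L$ is the disjoint union of $a',a''\in\mathrm L$, then restriction of conditions is an isomorphism $\mathbb P_a\cong\mathbb P_{a'}\times\mathbb P_{a''}$ in $\mathrm L$ that sends $G_a$ to $G_{a'}\times G_{a''}$. By (F1), first with $\omega=a\cup(\omega\setminus a)$ and then with $a=a'\cup a''$, the filter $G_a$ is generic over $\mathrm L$ and $G_{a''}$ is generic over $\mathrm L[c_{a'}]$. Let $a,b\in\mathcal P(\omega)\cap\mathrm L$.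

\emph{Order.} If $a\subseteq b$, then $c_a=c_b\cap\pi[a\times\omega]\in\mathrm L[c_b]$. If $n\in a\setminus b$, then $G_{\{n\}}$ is generic over $\mathrm L[c_b]$, so $c_{\{n\}}\notin\mathrm L[c_b]$ by (F2). As $c_{\{n\}}\in\mathrm L[c_a]$, we get $c_a\notin\mathrm L[c_b]$. Thus $a\subseteq b\iff f(a)\le_cf(b)$, and $f$ is injective.

\emph{Joins.} We have $c_a,c_b\in\mathrm L[c_{a\cup b}]$ and $c_{a\cup b}=c_a\cup c_b\in\mathrm L[c_a\oplus c_b]$. So $c_a\oplus c_b\equiv_cc_{a\cup b}$.

\emph{Meets.} The degree $f(a\cap b)$ is a lower bound of $f(a)$ and $f(b)$. We must show that every $x\subseteq\omega$ in $\mathrm L[c_a]\cap\mathrm L[c_b]$ lies in $N=\mathrm L[c_{a\cap b}]$. Let $\mathbb P=\mathbb P_{a\setminus b}$, $\mathbb Q=\mathbb P_{b\setminus a}$, $G=G_{a\setminus b}$ and $H=G_{b\setminus a}$. Splitting $a\cup b$ into $a\cap b$ and $a\mathbin{\triangle}b$ shows that $G\times H$ is $\mathbb P\times\mathbb Q$-generic over $N$, and $\mathrm L[c_a]=N[G]$, $\mathrm L[c_b]=N[H]$. Write $x=\sigma^G=\tau^H$ with a $\mathbb P$-name $\sigma\in N$ and a $\mathbb Q$-name $\tau\in N$. View both as $\mathbb P\times\mathbb Q$-names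 and choose $(p,q)\in G\times H$ forcing $\sigma=\tau$. Fix $n$. Suppose that $p',p''\le p$ decide ``$n\in\sigma$'' in opposite ways. Take $q'\le q$ deciding ``$n\in\tau$''. One of $p',p''$ disagrees with $q'$, so one of $(p',q'),(p'',q')$ forces $\sigma\ne\tau$, although both extend $(p,q)$. This is a contradiction. So all extensions of $p$ that decide ``$n\in\sigma$'' decide it the same way; they are dense below $p$, hence $p$ itself decides it. As $p\in G$, we get $x=\{n:p\Vdash n\in\sigma\}$, and this set lies in $N$ because forcing is definable in $N$.

\emph{Size.} By (F3), $\aleph_1^{\mathrm L}=\aleph_1$, and $\mathsf{CH}$ holds in $\mathrm L$ and in $V=\mathrm L[c_\omega]$ by (L2). So $\mathcal P(\omega)\cap\mathrm L$ and $\mathbb R\cap\mathrm L$ have cardinality $\aleph_1=2^{\aleph_0}$. Finally take $e\in\mathrm L$ in \eqref{eq:cut}. Then $x_r\in\mathrm L$ for $r\in\mathbb R\cap\mathrm L$, and $r\mapsto f(x_r)$ is an order-embedding. The set $\mathbb R\cap\mathrm L$ is dense because it contains $\mathbb Q$.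
\end{proof}

\begin{remark}\label{rem:fail}
Stay in $V=\mathrm L[c]$ and let $W=\mathrm L$, so that $\mathcal P(\omega)\not\subseteq W$. The identity is a strictly increasing map from $\mathbb R\cap\mathrm L$ to $B=\mathbb R\cap\mathrm L\in W$, and $\mathbb R$ injects into $B=\omega_1\in W$ by $\mathsf{CH}$; in both cases $W\models|B|=\aleph_1$. So Theorem~\ref{thm:key} needs both the full line and the order.

One can also see directly how $a\mapsto c_a$ breaks down outside $\mathrm L$. By genericity every column of $c$ contains a $1$, so $a=\{n:\exists m\ \pi(n,m)\in c_a\}\in\mathrm L[c_a]$ for every $a\subseteq\omega$. Let $b=\omega\setminus\{0\}$ and $a=\{m+1:c(0,m)=1\}\subseteq b$. Then $c_{\{0\}}\in\mathrm L[a]\subseteq\mathrm L[c_a]$ but $c_{\{0\}}\notin\mathrm L[c_b]$, so $c_a\not\le_cc_b$.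
\end{remark}

\begin{thebibliography}{9}
\bibitem{Notaro} Lorenzo Notaro, \emph{Constructibility real degrees in the side-by-side Sacks model}, arXiv:2504.04902 (2025).
\end{thebibliography}
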